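# Simplicial cones of monotone and of nonnegative lattice-invariant valuations

## Polynomials whose generating functions are symmetric

Everything in this lecture turns on one sequence of polynomials. Put $q_0=1$ and
$$q_{2k+1}(n)=\binom{n+k}{2k+1}\quad(k\ge 0),\qquad q_{2k}(n)=\binom{n+k}{2k}+\binom{n+k-1}{2k}\quad(k\ge 1). \tag{1}$$
Writing out the binomials,
$$q_{2k+1}(n)=\frac{(n+k)(n+k-1)\cdots(n-k)}{(2k+1)!},\qquad q_{2k}(n)=\frac{2n\,(n+k-1)(n+k-2)\cdots(n-k+1)}{(2k)!},$$
because in $q_{2k}$ the last factors add up to $(n+k)+(n-k)=2n$. The sequence begins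
$$1,\quad n,\quad n^2,\quad \tfrac16 n(n^2-1),\quad \tfrac1{12}n^2(n^2-1),\ \dots$$
Each $q_i$ has degree $i$ and satisfies $q_i(-n)=(-1)^iq_i(n)$. Thus $q_0,\dots,q_d$ is a basis of the space $V_d=\mathbb{R}[n]_{\le d}$ of real polynomials of degree at most $d$.

The reason for these polynomials is the shape of their generating functions. For $j\ge1$,
$$\sum_{n\ge0}q_{2j-1}(n)t^n=\frac{t^j}{(1-t)^{2j}},\qquad \sum_{n\ge0}q_{2j}(n)t^n=\frac{t^j(1+t)}{(1-t)^{2j+1}}. \tag{2}$$
To check this, expand $t^e/(1-t)^{c+1}=\sum_{n\ge e}\binom{n-e+c}{c}t^n$. With $e=j$, $c=2j-1$ the coefficient is $\binom{n+j-1}{2j-1}=q_{2j-1}(n)$, and for $0\le n<j$ this binomial vanishes since $0\le n+j-1<2j-1$. With $c=2j$ and $e=j$, $e=j+1$ the coefficients are $\binom{n+j}{2j}$ and $\binom{n+j-1}{2j}$, and these vanish for $0\le n<j$ and for $0\le n<j+1$ respectively. Replacing $t$ by $1/t$ fixes the first fraction in (2) and changes the sign of the second; this is the symmetry in the heading.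

Let
$$N_d=\Big\{\sum_{i=0}^d c_iq_i:\ c_i\ge0\Big\},\qquad N_{-1}=\{0\}.$$
The next lemma says that symmetric nonnegative numerators produce elements of these cones. It ignores the coefficient of $t^0$, and it has to.

**Lemma 1.** Let $m\ge0$ and let $a(t)=\sum_{i=0}^m a_it^i$ satisfy $a_i=a_{m-i}\ge0$ for all $i$. Then there is $p\in N_{m-1}$ such that for all $n\ge1$ the coefficient of $t^n$ in $a(t)/(1-t)^m$ equals $p(n)$.

*Proof.* **Step 1: rewrite $a$ in terms of $t$ and $(1-t)^2$.** We claim that there are $c_j\ge0$ with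
$$a=\sum_{j=0}^{s}c_jt^j(1-t)^{2s-2j}\ \text{ if } m=2s,\qquad a=(1+t)\sum_{j=0}^{s}c_jt^j(1-t)^{2s-2j}\ \text{ if } m=2s+1.$$
Since $a$ is a nonnegative combination of the polynomials $t^i+t^{m-i}$ with $0\le i\le m/2$, it suffices to treat $t^i+t^{m-i}=t^i(1+t^r)$, where $r=m-2i\ge0$. If $r=0$, then $m=2s$, $i=s$, and the polynomial is $2t^s$, which has the required form. Let $r\ge1$. The roots of $1+t^r$ are simple, lie on the unit circle, and $1$ is not among them; the nonreal ones come in conjugate pairs $e^{\pm i\theta_l}$, and $-1$ is a root exactly when $r$ is odd. Since $1+t^r$ is monic,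
$$1+t^r=(1+t)^{\epsilon}\prod_{l=1}^{(r-\epsilon)/2}\big(1-2\cos\theta_l\,t+t^2\big),\qquad \epsilon\in\{0,1\},\ \epsilon\equiv r\equiv m \pmod 2 .$$
Each quadratic factor is $(1-t)^2+(2-2\cos\theta_l)\,t$ with $2-2\cos\theta_l\ge0$. Expanding the product and multiplying by $t^i$ gives $(1+t)^\epsilon$ times a nonnegative combination of $t^{i+j}(1-t)^{r-\epsilon-2j}$ with $0\le j\le (r-\epsilon)/2$. With $s=(m-\epsilon)/2=i+(r-\epsilon)/2$ the exponent is $r-\epsilon-2j=2s-2(i+j)$, as claimed.

**Step 2: divide by $(1-t)^m$ and read off coefficients.** If $m=2s$, the quotient is $\sum_j c_jt^j/(1-t)^{2j}$. The term $j=0$ is a constant and contributes only to $t^0$. By (2), the term with $j\ge1$ contributes $c_jq_{2j-1}(n)$, and $2j-1\le m-1$. If $m=2s+1$, the quotient is $\sum_jc_jt^j(1+t)/(1-t)^{2j+1}$. For $j\ge1$ we get $c_jq_{2j}(n)$ with $2j\le m-1$. For $j=0$ we have $(1+t)/(1-t)=1+2\sum_{n\ge1}t^n$, which contributes $2c_0q_0$ for $n\ge1$. $\square$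

As an example, take $m=3$ and $a=1+t^3=(1+t)\big((1-t)^2+t\big)$. Then
$$\frac{1+t^3}{(1-t)^3}=\frac{1+t}{1-t}+\frac{t(1+t)}{(1-t)^3},$$
whose coefficients for $n\ge1$ are $2q_0+q_2=2+n^2$: indeed $3,6,11,\dots$. The coefficient of $t^0$ is $1$, not $2$.

We shall show that the cones $N_d$ and one relative of them describe exactly which linear inequalities hold between lattice point counts of lattice polytopes. This settles a conjecture about valuations.

## Lattice-invariant valuations as functionals on polynomials

**Definition.** Let $\mathcal{P}(\mathbb{Z}^d)$ be the family of lattice polytopes in $\mathbb{R}^d$: convex hulls of finitely many points of $\mathbb{Z}^d$, together with $\emptyset$. A map $\phi:\mathcal{P}(\mathbb{Z}^d)\to\mathbb{R}$ is a *valuation* if $\phi(\emptyset)=0$ and $\phi(P\cup Q)+\phi(P\cap Q)=\phi(P)+\phi(Q)$ whenever $P,Q,P\cup Q,P\cap Q\in\mathcal{P}(\mathbb{Z}^d)$. It is *lattice-invariant* if $\phi(UP+x)=\phi(P)$ for all $P$, all $U\in GL_d(\mathbb{Z})$ and all $x\in\mathbb{Z}^d$. It is *monotone* if $\phi(P)\le\phi(Q)$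 whenever $P\subseteq Q$, and *nonnegative* if $\phi(P)\ge0$ for all $P$.

Examples are the volume, the number of lattice points $|P\cap\mathbb{Z}^d|$, and the Euler characteristic $\chi$, with $\chi(P)=1$ for $P\ne\emptyset$ and $\chi(\emptyset)=0$. All three are monotone and nonnegative.

The theorem of Betke and Kneser says that the lattice-invariant valuations on $\mathcal{P}(\mathbb{Z}^d)$ form a real vector space of dimension $d+1$. Inside it the monotone valuations form a convex cone, and so do the nonnegative ones. A cone is *simplicial* if it is generated by linearly independent vectors. A quadrant in the plane is simplicial; a cone over a square in $\mathbb{R}^3$ is not. In "Combinatorial positivity of translation-invariant valuations and a discrete Hadwiger theorem", arXiv:1505.07440 (2015), Katharina Jochemko and Raman Sanyal conjecture that the cones of lattice-invariant valuations on $\mathcal{P}(\mathbb{Z}^d)$ that are monotone or respectively nonnegative are simplicial. We prove this for every $d\ge1$.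

First we replace valuations by functionals on $V_d$. For nonempty $P$ let $L_P$ be the Ehrhart polynomial, so $L_P(n)=|nP\cap\mathbb{Z}^d|$ for $n\ge1$ and $L_P(0)=1$; its degree is $\dim P$. Put $L_\emptyset=0$. The standard unimodular simplex $\Delta_j$ has $L_{\Delta_j}(n)=\binom{n+j}{j}$; for instance $L_{\Delta_2}=\frac12n^2+\frac32n+1$.

**Lemma 2.** The lattice-invariant valuations $\phi$ on $\mathcal{P}(\mathbb{Z}^d)$ correspond bijectively and linearly to the linear functionals $\Lambda=\Lambda_\phi:V_d\to\mathbb{R}$ via $\phi(P)=\Lambda(L_P)$.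

*Proof.* For each fixed $n\ge1$ the map $P\mapsto|nP\cap\mathbb{Z}^d|$ is a lattice-invariant valuation. The coefficients of $L_P$ are fixed linear combinations of the values $L_P(1),\dots,L_P(d+1)$, so they are lattice-invariant valuations too. Hence $P\mapsto\Lambda(L_P)$ is a lattice-invariant valuation for every $\Lambda\in V_d^*$. If it vanishes, then $\Lambda$ vanishes on $\binom{n+j}{j}$ for $0\le j\le d$, which is a basis of $V_d$, so $\Lambda=0$. Thus $\Lambda\mapsto\Lambda(L_{\,\cdot\,})$ is an injective linear map from a space of dimension $d+1$ to the space of lattice-invariant valuations, which has dimension $d+1$ by Betke–Kneser. It is bijective. $\square$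

For a polynomial $p$ let $(\Delta p)(n)=p(n+1)-p(n)$, and let $Sp$ be the polynomial with $(Sp)(n)=\sum_{k=0}^{n-1}p(k)$ for $n\ge0$. (It exists: $S\binom nj=\binom n{j+1}$.) Then $\Delta Sp=p$, $S\Delta p=p-p(0)$, and $\deg Sp=\deg p+1$ for $p\neq 0$. For example $Sq_0=n$, $Sq_1=\frac12n(n-1)$, $Sq_2=\frac16(n-1)n(2n-1)$.

**Theorem 3.** A lattice-invariant valuation $\phi$ on $\mathcal{P}(\mathbb{Z}^d)$ is nonnegative if and only if $\Lambda_\phi(q_i)\ge0$ for $i=0,\dots,d$.

**Theorem 4.** A lattice-invariant valuation $\phi$ on $\mathcal{P}(\mathbb{Z}^d)$ is monotone if and only if $\Lambda_\phi(1)\ge0$ and $\Lambda_\phi(Sq_i)\ge0$ for $i=0,\dots,d-1$.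

**Corollary 5.** For every $d\ge1$ both cones are simplicial, of full dimension $d+1$. If $L_P=\sum_i\varepsilon_i(P)q_i$, then the nonnegative cone is generated by $\varepsilon_0,\dots,\varepsilon_d$. If $\Delta L_P=\sum_i\delta_i(P)q_i$, then $L_P=\chi(P)\cdot1+\sum_i\delta_i(P)\,Sq_i$, and the monotone cone is generated by $\chi,\delta_0,\dots,\delta_{d-1}$.

*Proof from Theorems 3 and 4.* Both $q_0,\dots,q_d$ and $1,Sq_0,\dots,Sq_{d-1}$ contain one polynomial of each degree $0,\dots,d$, so both are bases of $V_d$. The functionals that are nonnegative on a basis form the cone generated by the dual basis. This is a set of $d+1$ linearly independent vectors. Under Lemma 2 the functional dual to $q_i$ is the valuation $\varepsilon_i$. Applying $S$ to $\Delta L_P=\sum_i\delta_i(P)q_i$ gives $L_P=L_P(0)+\sum_i\delta_i(P)Sq_i$ and $L_P(0)=\chi(P)$, so the basis dual to $1,Sq_0,\dots,Sq_{d-1}$ consists of $\chi,\delta_0,\dots,\delta_{d-1}$. $\square$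

It remains to prove the two theorems.

## Dimensions one and two by hand

Let $d=1$. A segment of length $\ell$ has $L_P=\ell n+1$, so $\phi(P)=\Lambda(1)+\ell\Lambda(n)$, also for a point ($\ell=0$). This is nonnegative for all $\ell\ge0$ if and only if $\Lambda(1)\ge0$ and $\Lambda(n)\ge0$. The same two conditions are equivalent to monotonicity, since a segment grows exactly when $\ell$ does, and $\emptyset\subseteq\{x\}$ forces $\Lambda(1)\ge0$.

Let $d=2$ and $b:=|P\cap\mathbb{Z}^2|-\mathrm{vol}_2-\chi$. For a two-dimensional polygon $b$ is half the number of boundary lattice points, for a segment it is the lattice length, and it is $0$ for points and for $\emptyset$. Hence $b(nP)=n\,b(P)$ and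
$$L_P=\mathrm{vol}_2(P)\,n^2+b(P)\,n+\chi(P).$$
Put $x=\Lambda(1)$, $y=\Lambda(n)$, $z=\Lambda(n^2)$, so that $\phi=x\chi+y\,b+z\,\mathrm{vol}_2$.

*Nonnegative.* The three invariants are nonnegative, so $x,y,z\ge0$ suffices. A point gives $x\ge0$, segments give $x+\ell y\ge0$ for all $\ell$, hence $y\ge0$, and $m\Delta_2$ gives $\frac12zm^2+\frac32ym+x\ge0$ for all $m$, hence $z\ge0$. This is Theorem 3, as $q_0,q_1,q_2=1,n,n^2$. Note that $y$ and $z$ were isolated only in a limit.

*Monotone.* The valuation $b$ is not monotone. The segment $P$ from $(0,0)$ to $(\ell,0)$ has $b=\ell$, while the triangle $Q$ with the extra vertex $(0,1)$ has $b=(\ell+2)/2$, which is smaller when $\ell>2$. This pair of polytopes yields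
$$\phi(Q)-\phi(P)=z\tfrac\ell2+y\big(1-\tfrac\ell2\big)=y+\tfrac\ell2(z-y).$$
The formula holds for $\ell=0$ too, where $P$ is a point and $Q$ a unit segment. So monotonicity forces $y\ge0$ and, as $\ell\to\infty$, $z\ge y$; and $x\ge0$ as before. Conversely $\phi=x\chi+y(b+\mathrm{vol}_2)+(z-y)\mathrm{vol}_2$, and it is known that $\chi$, $b+\mathrm{vol}_2$, $\mathrm{vol}_2$ generate the monotone cone for $d=2$. This is Theorem 4, as $\Lambda(Sq_0)=y$ and $\Lambda(Sq_1)=\frac12(z-y)$; the generators in Corollary 5 are $\chi,\ b+\mathrm{vol}_2,\ 2\,\mathrm{vol}_2$.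

In this example $L_Q-L_P=n+\frac\ell2n(n-1)=S(\ell n+1)=SL_P$. The triangle is a pyramid over the segment, and the operator $S$ is what a pyramid does to Ehrhart polynomials. We return to this after the main step.

## Half-open simplices, and why they do not suffice one at a time

For the hard direction of Theorem 3 we need $L_P\in N_d$ for all $P$. The natural approach is to triangulate $P$, cut it into half-open simplices, and show that each piece contributes an element of $N_d$. A unimodular $r$-simplex with $j$ facets removed has $\binom{n+r-j}{r}$ lattice points in its $n$-th dilate, since the generating function is $t^j/(1-t)^{r+1}$. Already for $r=j=2$,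
$$\binom n2=\tfrac12n^2-\tfrac12n=\tfrac12q_2-\tfrac12q_1\notin N_2 .$$
Such pieces do occur. Take the triangle with vertices $(1,0),(0,1),(-1,-1)$ and cut it from the origin into three triangles, all unimodular. Adding them one after the other, we remove no edge, then one, then two, and
$$L_P=\binom{n+2}2+\binom{n+1}2+\binom n2=\tfrac32n^2+\tfrac32n+1 .$$
The sum is in $N_2$, the last piece is not. The approach stops exactly here: it shows that the numerator $1+t+t^2$ has nonnegative coefficients, and $t^2/(1-t)^3$ is a nonnegative numerator with the wrong expansion. The bad piece is saved by a partner: $\binom{n+1}2+\binom n2=n^2=q_2$, that is, $t+t^2$ is symmetric under $t^i\leftrightarrow t^{3-i}$, and Lemma 1 applies to it with $m=3$.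

So we need positivity of *symmetric* numerators. Here is how to get them. Since $q_i$ has the parity of $i$, a polynomial $p$ lies in the cone spanned by the $q_i$ if and only if its even and its odd part do, and $p(n)\pm p(-n)$ are twice these parts. By reciprocity $p(-n)$ also counts lattice points. So for $p(n)+p(-n)$ and $p(n)-p(-n)$ we have a sum and a difference of two enumerations. The sum is nonnegative once both are. The difference is nonnegative if one set of lattice points can be moved injectively into the other by a translation. This works if we count not the points of $P$ but those of a *cap* $Q\setminus P$, where $Q=\mathrm{conv}(P\cup\{v\})$ and $v$ is a new point: the translation is by $v$, placed at height one. The statement to prove is the following.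

**Proposition 6.** Let $P\subset\mathbb{R}^D$ be a nonempty lattice polytope, $v\in\mathbb{Z}^D\setminus P$, $Q=\mathrm{conv}(P\cup\{v\})$, $r=\dim Q\ge1$, and $L_H:=L_Q-L_P$. Then $\Delta L_H\in N_{r-1}$. Since $L_H(0)=0$, equivalently $L_H\in S(N_{r-1})$.

## Links, $h$-polynomials and reciprocity

The proof uses some textbook facts, which we fix here. Simplicial complexes are finite and contain the empty face $\emptyset$; $|\tau|$ is the number of vertices of a face $\tau$.

**Definition.** The *link* of $\rho\in K$ is $\mathrm{lk}_K\rho=\{\tau\in K:\tau\cap\rho=\emptyset,\ \tau\cup\rho\in K\}$. If all facets of $K$ have $e$ vertices ($K$ is *pure*), the *$h$-polynomial* $h_K$ is defined by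
$$\sum_{\tau\in K}\Big(\frac t{1-t}\Big)^{|\tau|}=\frac{h_K(t)}{(1-t)^e}. \tag{3}$$

For a path with three vertices, $e=2$ and $h_K=(1-t)^2+3t(1-t)+2t^2=1+t$. For two disjoint edges, $h_K=(1-t)^2+4t(1-t)+2t^2=1+2t-t^2$, with a negative coefficient. For $K=\{\emptyset\}$ we have $e=0$ and $h_K=1$.

*Cohen–Macaulay complexes.* By Reisner's theorem, $K$ is Cohen–Macaulay over $\mathbb{Q}$ if and only if $\tilde H_i(\mathrm{lk}_K\tau;\mathbb{Q})=0$ for all $\tau\in K$ (including $\emptyset$) and all $i<\dim\mathrm{lk}_K\tau$. The path satisfies this; two disjoint edges do not, because $\tilde H_0\neq0$. If $K$ is Cohen–Macaulay, then $h_K$ has nonnegative coefficients (Stanley, *Combinatorics and Commutative Algebra*, Ch. II). Since $\mathrm{lk}_{\mathrm{lk}_K\rho}\tau=\mathrm{lk}_K(\rho\cup\tau)$, links of Cohen–Macaulay complexes are Cohen–Macaulay.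

*Local homology.* If $x$ lies in the relative interior of $\emptyset\ne\rho\in K$, then $H_i(|K|,|K|\setminus\{x\})\cong\tilde H_{i-|\rho|}(\mathrm{lk}_K\rho)$. Here $\{\emptyset\}$ counts as the sphere $S^{-1}$, with $\tilde H_{-1}=\mathbb{Q}$.

*Euler characteristic.* $\tilde\chi(K)=\sum_{\tau\in K}(-1)^{|\tau|-1}$ is the alternating sum of the reduced Betti numbers. It is $0$ for acyclic $K$ and $(-1)^k$ if $K$ has the homology of $S^k$.

*Ehrhart–Macdonald reciprocity.* For a nonempty lattice polytope $R$, the number of lattice points in $n\,\mathrm{relint}\,R$ for $n\ge1$ is the polynomial $L_{\mathrm{relint}R}(n)=(-1)^{\dim R}L_R(-n)$.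

*Generating functions of polynomials.* If $p$ is a polynomial of degree at most $r$, then $\sum_{n\ge0}p(n)t^n=R(t)$ is a fraction with denominator $(1-t)^{r+1}$ and numerator of degree at most $r$, and
$$\sum_{n\ge1}p(-n)t^n=-R(1/t). \tag{4}$$
It suffices to check (4) for $p=\binom{n+j}j$, where $R=(1-t)^{-j-1}$: here $p(-n)=\binom{j-n}{j}=(-1)^j\binom{n-1}j$, so the left side is $(-1)^jt^{j+1}/(1-t)^{j+1}$, and so is $-R(1/t)$.

## The cap $Q\setminus P$ and the ball that it projects to

We begin the proof of Proposition 6. Let $P,v,Q,r$ be as there.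

**Step 1: define the part $B$ of $P$ seen from $v$.** If $v\notin\mathrm{aff}\,P$, let $B=P$; then $\dim P=r-1$. If $v\in\mathrm{aff}\,P$, then $\dim P=r$. For each facet $F$ of $P$ let $\ell_F$ be an affine function on $\mathrm{aff}\,P$ with $\ell_F\le0$ on $P$ and $F=P\cap\{\ell_F=0\}$. Call $F$ *visible* if $\ell_F(v)>0$, and let $B$ be the union of the visible facets.

**Step 2: rays from $v$ meet $B$ once.** We claim: *every ray from $v$ that meets $P$ meets $B$ in exactly one point $y$; this $y$ is its first point in $P$, and $[v,y)\cap P=\emptyset$.*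

If $v\notin\mathrm{aff}\,P$, a ray from $v$ meets $\mathrm{aff}\,P$ in at most one point, and the claim is clear. Let $v\in\mathrm{aff}\,P$, and let $y$ be the first point of the ray in $P$; $y\neq v$ as $v\notin P$. The points just before $y$ lie in $\mathrm{aff}\,P$ but not in $P$, so each violates a facet inequality. As there are finitely many facets, one $\ell_F$ is positive at points arbitrarily close to $y$. By continuity $\ell_F(y)\ge0$, and $y\in P$ gives $\ell_F(y)=0$. Since $\ell_F$ is affine along the ray, vanishes at $y$ and is positive at a point before $y$, it is positive on $[v,y)$. So $\ell_F(v)>0$ and $y\in F\subseteq B$. Conversely, let $y'\in B$ be on the ray, in a visible facet $F$. Then $\ell_F(v)>0=\ell_F(y')$, so $\ell_F>0$ on $[v,y')$, which is therefore disjoint from $P$. So $y'$ is the first point $y$.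

**Step 3: triangulate $B$ and decompose the cap.** Take a triangulation of $P$ using only vertices of $P$. It restricts to triangulations of all faces of $P$. Let $T$ be the subcomplex that triangulates $B$, with $\emptyset\in T$. As $B$ is $P$ itself with $\dim P=r-1$, or a union of $(r-1)$-dimensional facets, $T$ is pure with facets of $r$ vertices. For $\sigma\in T$ the point $v$ is affinely independent of $\sigma$: either $v\notin\mathrm{aff}\,P$, or $\sigma$ lies in a visible $F$ and $\ell_F(v)>0$. Write $v*\sigma=\mathrm{conv}(\{v\}\cup\sigma)$, with $v*\emptyset=\{v\}$; then $\dim(v*\sigma)=|\sigma|$. We claim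
$$Q\setminus P=\bigsqcup_{\sigma\in T}\mathrm{relint}(v*\sigma). \tag{5}$$
Let $z\in Q\setminus P$, $z\ne v$. Then $z\in[v,x]$ for some $x\in P$. The ray from $v$ through $z$ meets $P$ in a segment that starts at some $y$ and contains $x$. Since $z$ comes before $x$ and $z\notin P$, it lies in $(v,y)$. By Step 2, $y\in B$, so $y\in\mathrm{relint}\,\sigma$ for some nonempty $\sigma\in T$, and $z\in\mathrm{relint}(v*\sigma)$. Conversely, for $\sigma\neq\emptyset$ a point $z\in\mathrm{relint}(v*\sigma)$ lies in $(v,y)$ with $y\in\mathrm{relint}\,\sigma\subseteq B$, so $z\in Q$, $z\notin P$ by Step 2, and $z\ne v$. Here $y$ is the only point of $B$ on the ray through $z$, and $\sigma$ is the only face of $T$ with $y$ in its relative interior, so the union is disjoint. The point $v$ is covered by $\sigma=\emptyset$ only.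

**Step 4: see that $T$ is a triangulated ball.** Since $P-v$ is compact, convex and does not contain $0$, there is a linear $\ell$ with $\ell>0$ on $P-v$. The cone generated by $P-v$ is pointed and has dimension $r$, so its slice $\Pi$ by $\ell=1$ is a polytope of dimension $r-1$. By Step 2 the map
$$B\to\Pi,\qquad y\mapsto\frac{y-v}{\ell(y-v)}$$
is a continuous bijection. As $B$ is compact, it is a homeomorphism. It maps a simplex $\sigma$ of $T$ onto the simplex with vertices $(w-v)/\ell(w-v)$, $w\in\sigma$, because the vectors $w-v$ are linearly independent. So it carries $T$ to a triangulation of the convex polytope $\Pi$.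

If the relative interior of a simplex of this triangulation meets a proper face of $\Pi$, then the whole simplex lies in that face. Let $\partial T$ be the subcomplex of the faces mapped into $\partial\Pi$, always including $\emptyset$. Then $\partial T$ triangulates $\partial\Pi\cong S^{r-2}$. It is pure with facets of $r-1$ vertices, since each facet of $\Pi$ is an $(r-2)$-polytope. A nonempty $\rho\in T$ is in $\partial T$ if its relative interior is mapped into $\partial\Pi$, and otherwise its relative interior is mapped into the interior of $\Pi$. If $r=1$, then $\Pi$ is a point and $\partial T=\{\emptyset\}$.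

**Step 5: compute the homology of the links.** We use local homology in $|T|\cong\Pi$, at $x\in\mathrm{relint}\,\rho$ with $\rho\ne\emptyset$. If $x$ is an interior point of the ball $\Pi$, the local homology is $\mathbb{Q}$ in degree $r-1$ and $0$ otherwise. If $x\in\partial\Pi$, it vanishes: $\Pi\setminus\{x\}$ is star-shaped with respect to any interior point $c$ of $\Pi$, since for $y\in\Pi$ all points of $[c,y)$ are interior. Therefore, for $\emptyset\ne\rho\in T$,
$$\mathrm{lk}_T\rho\ \text{ is acyclic if }\rho\in\partial T,\ \text{ and has the homology of }S^{r-1-|\rho|}\text{ if }\rho\notin\partial T. \tag{6}$$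
In the same way $\mathrm{lk}_{\partial T}\rho$ has the homology of $S^{r-2-|\rho|}$ for every $\rho\in\partial T$; for $\rho=\emptyset$ this is $\partial T$ itself. Finally $\mathrm{lk}_T\emptyset=T$ is acyclic. By purity, $\dim\mathrm{lk}_T\rho=r-1-|\rho|$ and $\dim\mathrm{lk}_{\partial T}\rho=r-2-|\rho|$, so homology occurs in the top dimension at most. By Reisner's theorem $T$ and $\partial T$ are Cohen–Macaulay, hence so are all their links, and

*all polynomials $h_{\mathrm{lk}_T\rho}$ ($\rho\in T$) and $h_{\mathrm{lk}_{\partial T}\rho}$ ($\rho\in\partial T$) have nonnegative coefficients.* (7)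

## Two enumerations of the cone over the cap

Write $\bar w=(w,1)\in\mathbb{Z}^{D+1}$ for $w\in\mathbb{Z}^D$, and call the last coordinate the *height*. Let $F(t)=\sum_{n\ge1}L_H(n)t^n$. For $n\ge1$, $L_H(n)$ is the number of lattice points in $n(Q\setminus P)$. By (5), $F$ enumerates by height the lattice points
$$z=\alpha\bar v+\sum_{w\in\sigma}\beta_w\bar w,\qquad\sigma\in T,\quad\alpha>0,\quad\text{all }\beta_w>0, \tag{8}$$
and each point has only one such representation. Let $G(t)=\sum_{n\ge1}g(n)t^n$ enumerate by height the lattice points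
$$z=\alpha\bar v+\sum_{w\in\sigma}\beta_w\bar w,\qquad\sigma\in T\setminus\partial T,\quad\alpha\ge0,\quad\text{all }\beta_w>0. \tag{9}$$
Again representations are unique: points with $\alpha>0$ lie over $Q\setminus P$, points with $\alpha=0$ lie over $B\subseteq P$, and in the latter case $\sigma$ is determined by its relative interior. Since $\emptyset\in\partial T$, all heights in (9) are positive.

**Step 6: reciprocity.** This step identifies $G$ with the values of $L_H$ at negative integers:
$$g(n)=(-1)^rL_H(-n)\qquad(n\ge1). \tag{10}$$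
By (5), $L_H=\sum_{\sigma\in T}L_{\mathrm{relint}(v*\sigma)}$ as polynomials. As $\dim(v*\sigma)=|\sigma|$, Ehrhart–Macdonald reciprocity gives $L_H(-n)=\sum_{\sigma\in T}(-1)^{|\sigma|}L_{v*\sigma}(n)$. The nonempty faces of $v*\sigma$ are the $v*\rho$ with $\rho\subseteq\sigma$ and the $\rho$ with $\emptyset\ne\rho\subseteq\sigma$. Decomposing $v*\sigma$ into relatively open faces and exchanging the sums,
$$L_H(-n)=\sum_{\rho\in T}\big(L_{\mathrm{relint}(v*\rho)}(n)+L_{\mathrm{relint}\,\rho}(n)\big)\sum_{\sigma\in T,\ \sigma\supseteq\rho}(-1)^{|\sigma|},$$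
where $L_{\mathrm{relint}\,\emptyset}=0$. Writing $\sigma=\rho\cup\tau$ with $\tau\in\mathrm{lk}_T\rho$, the inner sum is
$$(-1)^{|\rho|}\sum_{\tau\in\mathrm{lk}_T\rho}(-1)^{|\tau|}=-(-1)^{|\rho|}\tilde\chi(\mathrm{lk}_T\rho).$$
For $\rho\in\partial T$ it is $0$ by (6), and for $\rho=\emptyset$ because $T$ is acyclic. For $\rho\notin\partial T$ it is $-(-1)^{|\rho|}(-1)^{r-1-|\rho|}=(-1)^r$. Hence $L_H(-n)=(-1)^r\sum_{\rho\in T\setminus\partial T}\big(L_{\mathrm{relint}(v*\rho)}(n)+L_{\mathrm{relint}\,\rho}(n)\big)$. The sum counts the points (9) of height $n$, with $\alpha>0$ and $\alpha=0$ respectively. This is (10).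

**Step 7: $F$ has a nonnegative numerator.** For $\rho\in T$ let $b_\rho(t)$ enumerate by height the lattice points $\sum_{w\in\rho}\beta_w\bar w$, and $b'_\rho(t)$ the lattice points $\alpha\bar v+\sum_{w\in\rho}\beta_w\bar w$, in both cases with all coefficients in the open interval $(0,1)$. These are polynomials with nonnegative coefficients; $b_\emptyset=1$ (the point $0$), and $b'_\rho(0)=0$ because $\alpha>0$ makes the height positive.

Take a point of (8), put $\rho=\{w\in\sigma:\beta_w\notin\mathbb{Z}\}$, and split all coefficients into integer and fractional parts. The fractional parts form a lattice point, since $z$, $\bar v$ and all $\bar w$ are lattice vectors. It is counted by $b'_\rho$ if $\alpha\notin\mathbb{Z}$ and by $b_\rho$ if $\alpha\in\mathbb{Z}$. The integer part of $\beta_w$ is any integer $\ge0$ for $w\in\rho$, and any integer $\ge1$ for $w\in\tau:=\sigma\setminus\rho\in\mathrm{lk}_T\rho$. The integer part of $\alpha$ is any integer $\ge0$ if $\alpha\notin\mathbb{Z}$, and any integer $\ge1$ if $\alpha\in\mathbb{Z}$. All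 $\bar v,\bar w$ have height $1$, so
$$F=\sum_{\rho\in T}\Big(\frac{b'_\rho}{1-t}+\frac{t\,b_\rho}{1-t}\Big)\frac1{(1-t)^{|\rho|}}\sum_{\tau\in\mathrm{lk}_T\rho}\Big(\frac t{1-t}\Big)^{|\tau|}.$$
The facets of $\mathrm{lk}_T\rho$ have $r-|\rho|$ vertices, so by (3)
$$F=\frac{f(t)}{(1-t)^{r+1}},\qquad f=\sum_{\rho\in T}\big(b'_\rho+t\,b_\rho\big)h_{\mathrm{lk}_T\rho}. \tag{11}$$
By (7), $f$ has nonnegative coefficients. Moreover $f(0)=0$. As $L_H(0)=1-1=0$, we have $F=\sum_{n\ge0}L_H(n)t^n$, and $\deg L_H\le r$ gives $\deg f\le r$.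

**Step 8: the numerator of $G$.** By (10) and (4), $G=(-1)^r\sum_{n\ge1}L_H(-n)t^n=(-1)^{r+1}F(1/t)$, and therefore
$$G=\frac{\hat f(t)}{(1-t)^{r+1}},\qquad\hat f(t)=t^{r+1}f(1/t). \tag{12}$$
Since $f(0)=0$ and $\deg f\le r$, $\hat f$ is a polynomial of degree at most $r$ with nonnegative coefficients and $\hat f(0)=0$.

**Step 9: $F-tG$ has a nonnegative numerator.** This is the step that the piecewise approach could not supply. The series $tG$ enumerates the points $z+\bar v$ with $z$ as in (9), that is, exactly the points of (8) with $\sigma\notin\partial T$ and $\alpha\ge1$. So $F-tG$ enumerates the remaining points of (8): those with $0<\alpha<1$ and $\sigma\in T$, and those with $\alpha\ge1$ and $\sigma\in\partial T$. Split coefficients as in Step 7.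

In the first family $\alpha\notin\mathbb{Z}$ has integer part $0$, so $\rho\in T$ contributes $b'_\rho\,h_{\mathrm{lk}_T\rho}/(1-t)^{r}$. In the second family the integer part of $\alpha$ is any integer $\ge1$, whether $\alpha$ is an integer or not. Here $\rho\subseteq\sigma$ lies in $\partial T$, $\tau$ runs over $\mathrm{lk}_{\partial T}\rho$, and the facets of that link have $r-1-|\rho|$ vertices. Hence
$$F-tG=\sum_{\rho\in T}\frac{b'_\rho\,h_{\mathrm{lk}_T\rho}}{(1-t)^r}+\sum_{\rho\in\partial T}(b'_\rho+b_\rho)\cdot\frac t{1-t}\cdot\frac{h_{\mathrm{lk}_{\partial T}\rho}}{(1-t)^{r-1}}.$$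
Both sums have denominator $(1-t)^r$. Both numerators are divisible by $t$, the first because $b'_\rho(0)=0$, and by (7) they have nonnegative coefficients. So
$$F-tG=\frac{t\,a(t)}{(1-t)^r}\qquad\text{with a polynomial }a\text{ with nonnegative coefficients.} \tag{13}$$

## Splitting $\Delta L_H$ into its two parities

Let $p=\Delta L_H$. We finish the proof of Proposition 6.

**Step 10: express $p(n)$ and $p(-n)$ by $F$ and $G$.** Since $F$ has no constant term, $\sum_{n\ge0}p(n)t^n=\frac{1-t}tF$. For $n\ge1$, with $g(0):=0=L_H(0)$, (10) gives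
$$(-1)^{r-1}p(-n)=(-1)^rL_H(-n)-(-1)^rL_H(-(n-1))=g(n)-g(n-1),$$
so $\sum_{n\ge1}(-1)^{r-1}p(-n)t^n=(1-t)G$. Thus for $n\ge1$ the coefficients of $t^n$ in
$$\frac{1-t}t(F+tG)\qquad\text{and}\qquad\frac{1-t}t(F-tG)$$
are $p(n)+(-1)^{r-1}p(-n)$ and $p(n)-(-1)^{r-1}p(-n)$. They are twice the part of $p$ with the parity of $r-1$ and twice the part with the opposite parity, and their sum is $2p(n)$.

**Step 11: the part with the parity of $r-1$.** By (11) and (12),
$$\frac{1-t}t(F+tG)=\frac{s(t)}{(1-t)^r},\qquad s=\frac ft+\hat f .$$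
Here $s$ is a polynomial of degree at most $r$ with nonnegative coefficients, and
$$t^rs(1/t)=t^{r+1}f(1/t)+t^r\cdot t^{-r-1}f(t)=\hat f+\frac ft=s .$$
So $s_i=s_{r-i}$, and Lemma 1 with $m=r$ gives $p_1\in N_{r-1}$ with $[t^n]\,s/(1-t)^r=p_1(n)$ for $n\ge1$.

**Step 12: the part with the opposite parity.** Put $u=f/t-\hat f$. The same computation gives $t^ru(1/t)=-u(t)$. By (11), (12) and (13), $(f-t\hat f)/(1-t)^{r+1}=ta/(1-t)^r$, so $u=(1-t)a$ and
$$\frac{1-t}t(F-tG)=\frac{u(t)}{(1-t)^r}=\frac{a(t)}{(1-t)^{r-1}} .$$
As $\deg u\le r$, we have $\deg a\le r-1$, and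
$$t^{r-1}a(1/t)=\frac{t^{r-1}u(1/t)}{1-1/t}=\frac{t^ru(1/t)}{t-1}=\frac{-u(t)}{t-1}=a(t).$$
So $a$ is symmetric with $m=r-1\ge0$ and has nonnegative coefficients. Lemma 1 gives $p_2\in N_{r-2}$ with $[t^n]\,a/(1-t)^{r-1}=p_2(n)$ for $n\ge1$.

**Step 13: conclusion.** For all $n\ge1$ we have $2p(n)=p_1(n)+p_2(n)$. Polynomials that agree at all $n\ge1$ are equal, so $2p=p_1+p_2\in N_{r-1}$. Finally $L_H=S\Delta L_H+L_H(0)=Sp\in S(N_{r-1})$. Conversely $L_H\in S(N_{r-1})$ implies $\Delta L_H\in N_{r-1}$, as $\Delta S=\mathrm{id}$. This proves Proposition 6. $\square$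

Run the proof on the segment $P$ from $w_0=(0,0)$ to $w_1=(\ell,0)$, $\ell\ge1$, with $v=(0,1)$. Here $r=2$, $T=\{\emptyset,w_0,w_1,w_0w_1\}$ and $\partial T=\{\emptyset,w_0,w_1\}$. From $L_H=n+\frac\ell2n(n-1)$ we get $F=\frac t{(1-t)^2}+\frac{\ell t^2}{(1-t)^3}$, so $f=t+(\ell-1)t^2$ and $\hat f=(\ell-1)t+t^2$. Then $s=1+2(\ell-1)t+t^2=(1-t)^2+2\ell t$ gives $p_1=2\ell n$. And $u=1-t^2=(1-t)(1+t)$, so $a=1+t$ gives $p_2=2$. Indeed $\Delta L_H=\ell n+1$.

## Pyramids carry the cap statement to Ehrhart polynomials

For a lattice polytope $P\subset\mathbb{R}^D$ let $\mathrm{Pyr}(P)=\mathrm{conv}\big(P\times\{0\}\cup\{(0,1)\}\big)\subset\mathbb{R}^{D+1}$. For nonempty $P$,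
$$L_{\mathrm{Pyr}(P)}-L_P=SL_P. \tag{14}$$
Indeed, the slice of $n\,\mathrm{Pyr}(P)$ with last coordinate $k\in\{0,\dots,n\}$ is $(n-k)P\times\{k\}$, so $L_{\mathrm{Pyr}(P)}(n)=\sum_{k=0}^nL_P(n-k)=\sum_{j=0}^nL_P(j)$, using $L_P(0)=1$ for the apex. Subtract $L_P(n)$.

**Proposition 7.** If $P$ is a nonempty lattice polytope of dimension $r$, then $L_P\in N_r$.

*Proof.* Apply Proposition 6 to $P\times\{0\}$ and $v=(0,1)$. Then $Q=\mathrm{Pyr}(P)$ has dimension $r+1$, and $L_H=SL_P$ by (14). Hence $L_P=\Delta SL_P=\Delta L_H\in N_r$. $\square$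

## Simplices whose Ehrhart polynomials approach $q_i$

The converse directions need polytopes that isolate each $q_i$. In dimension two, long segments and large triangles isolated $n$ and $n^2$ in a limit. In general we use lattice simplices with many lattice points, all in the "middle".

**Lemma 8.** For every $i\ge0$ there are lattice simplices $P_m\subset\mathbb{R}^i$ of dimension $i$ ($m=3,5,7,\dots$) and positive scalars $\lambda_m$ such that $\lambda_mL_{P_m}\to q_i$ coefficientwise.

*Proof.* For $i=0$ take a point and $\lambda_m=1$. Let $i\ge1$.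

**Step 1: simplices from a finer lattice.** Let $w\in\mathbb{Z}^{i+1}$ have coordinate sum $0$, and let $M_m=\mathbb{Z}^{i+1}+\mathbb{Z}\frac wm$. All points of $M_m$ have integer coordinate sum. The affine lattice $M_m\cap\{\sum_jx_j=1\}$ has rank $i$; identify it with $\mathbb{Z}^i$ by an affine isomorphism, and let $P_m$ be the lattice simplex corresponding to $\mathrm{conv}(e_1,\dots,e_{i+1})$. Taking $e_1$ as origin, the lattice points of $nP_m$ correspond to the points $x-ne_1$ with $x\in M_m\cap\mathbb{R}_{\ge0}^{i+1}$ of coordinate sum $n$. So $L_{P_m}(n)$ counts the points of $M_m\cap\mathbb{R}^{i+1}_{\ge0}$ with coordinate sum $n$.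

**Step 2: the generating function.** Each such point is uniquely the sum of a vector of $\mathbb{Z}_{\ge0}^{i+1}$ and the representative in $[0,1)^{i+1}$ of its class in $M_m/\mathbb{Z}^{i+1}$. For a class $\gamma$ let $\mathrm{age}(\gamma)$ be the coordinate sum of this representative. Then
$$\sum_{n\ge0}L_{P_m}(n)t^n=\frac1{(1-t)^{i+1}}\sum_{\gamma\in M_m/\mathbb{Z}^{i+1}}t^{\mathrm{age}(\gamma)} .$$
In both cases below $w$ has a coordinate equal to $1$, so there are exactly $m$ classes, those of $jw/m$ for $0\le j<m$. The class $j=0$ has age $0$.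

**Step 3: $i=2k+1$.** Take $w=(1,-1,\dots,1,-1)$ with $k+1$ pairs. For $0<j<m$ each pair contributes $\frac jm+(1-\frac jm)=1$, so the age is $k+1$. The numerator is $1+(m-1)t^{k+1}$, and by (2)
$$L_{P_m}=\binom{n+2k+1}{2k+1}+(m-1)\,q_{2k+1} .$$
Take $\lambda_m=1/(m-1)$.

**Step 4: $i=2k\ge2$.** Take $w=(1,1,-2,1,-1,\dots,1,-1)$ with $k-1$ pairs $(1,-1)$; recall that $m$ is odd. For $0<j<m/2$ the first three coordinates contribute $\frac{2j}m+(1-\frac{2j}m)=1$. For $m/2<j<m$ we have $1<\frac{2j}m<2$, and they contribute $\frac{2j}m+(2-\frac{2j}m)=2$. Each pair contributes $1$. So $\frac{m-1}2$ classes have age $k$ and $\frac{m-1}2$ have age $k+1$. The numerator is $1+\frac{m-1}2(t^k+t^{k+1})$, and by (2)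
$$L_{P_m}=\binom{n+2k}{2k}+\frac{m-1}2\,q_{2k} .$$
Take $\lambda_m=2/(m-1)$. $\square$

For $i=3$ and $w=(1,-1,1,-1)$ this gives tetrahedra with $L_{P_m}=\binom{n+3}3+\frac{m-1}6n(n^2-1)$. Their linear coefficient is $\frac{11}6-\frac{m-1}6$, which is negative for $m>12$. So the usual coefficients of the Ehrhart polynomial are not nonnegative valuations in dimension three.

## Proofs of Theorems 3 and 4

*Proof of Theorem 3.* Suppose $\Lambda(q_i)\ge0$ for all $i\le d$. If $P\neq\emptyset$, then $L_P\in N_{\dim P}\subseteq N_d$ by Proposition 7, so $\phi(P)=\Lambda(L_P)\ge0$; and $\phi(\emptyset)=0$. Conversely, let $\phi$ be nonnegative and $i\le d$. Place the simplices $P_m$ of Lemma 8 in $\mathbb{R}^i\times\{0\}\subseteq\mathbb{R}^d$. Then $\Lambda(q_i)=\lim_m\Lambda(\lambda_mL_{P_m})=\lim_m\lambda_m\phi(P_m)\ge0$. $\square$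

*Proof of Theorem 4.* Suppose $\Lambda(1)\ge0$ and $\Lambda(Sq_i)\ge0$ for $i\le d-1$, and let $P\subseteq Q$ be lattice polytopes.

If $Q=\emptyset$ there is nothing to prove. If $P=\emptyset\ne Q$, let $x$ be a vertex of $Q$. Then $\phi(\emptyset)=0\le\Lambda(1)=\phi(\{x\})$, so we may replace $P$ by $\{x\}$.

If $P\ne\emptyset$, pass from $P$ to $Q$ by adjoining, one after the other, the vertices of $Q$ that are not yet contained, and taking convex hulls. The last polytope contains all vertices of $Q$ and is contained in $Q$, so it is $Q$. Each step is a pair as in Proposition 6 with $r\le d$, so it adds to the Ehrhart polynomial an element of $S(N_{r-1})\subseteq S(N_{d-1})$. On this set $\Lambda\ge0$, so $\phi$ does not decrease, and $\phi(P)\le\phi(Q)$.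

Conversely, let $\phi$ be monotone. Then $\Lambda(1)=\phi(\mathrm{point})\ge\phi(\emptyset)=0$. Let $i\le d-1$ and let $P_m\subset\mathbb{R}^i$ be as in Lemma 8. The polytope $\mathrm{Pyr}(P_m)\subset\mathbb{R}^{i+1}\subseteq\mathbb{R}^d$ contains $P_m$ (that is, $P_m\times\{0\}$) as a facet. By (14),
$$0\le\lambda_m\big(\phi(\mathrm{Pyr}(P_m))-\phi(P_m)\big)=\Lambda\big(S(\lambda_mL_{P_m})\big)\longrightarrow\Lambda(Sq_i).\qquad\square$$

With Corollary 5 the conjecture holds for all $d\ge1$.

## Exact cones of polynomials, and tests on simplices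

The proofs give more than the two theorems. In this section $d\ge1$ and $\phi$ is a lattice-invariant valuation on $\mathcal{P}(\mathbb{Z}^d)$.

**Proposition 9 (exact dual cones).** The closed convex cone generated by the Ehrhart polynomials of nonempty lattice polytopes in $\mathbb{R}^d$ is exactly $N_d$. The closed convex cone generated by all $L_Q-L_P$ with $P\subseteq Q$ in $\mathcal{P}(\mathbb{Z}^d)$ is exactly $\mathbb{R}_{\ge0}\cdot1+S(N_{d-1})$. Consequently $L_P=\sum_i\varepsilon_i(P)q_i$ with all $\varepsilon_i(P)\ge0$, and these inequalities together imply every homogeneous linear inequality that is valid for the Ehrhart coefficients of all lattice polytopes in $\mathbb{R}^d$.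

*Proof.* Both cones on the right are closed, being generated by finitely many vectors. The inclusions "$\subseteq$" are Proposition 7, and Proposition 6 with the chain argument in the proof of Theorem 4; a step from $\emptyset$ to a point adds the polynomial $1$. For "$\supseteq$", Lemma 8 gives all $q_i$ with $i\le d$ as limits. In the second case $1$ is the difference for a point and $\emptyset$, and (14) with Lemma 8 gives all $Sq_i$ with $i\le d-1$ as limits. For the last statement, a homogeneous linear inequality is of the form $\Lambda(L_P)\ge0$. If it is valid for all $P$, then $\Lambda\ge0$ on $N_d$, and $\Lambda(L_P)=\sum_i\Lambda(q_i)\varepsilon_i(P)$ is a nonnegative combination of the $\varepsilon_i(P)$. $\square$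

**Proposition 10 (simplices suffice).** $\phi$ is nonnegative if and only if it is nonnegative on lattice simplices. $\phi$ is monotone if and only if $\phi(\mathrm{point})\ge0$ and $\phi(F)\le\phi(\Sigma)$ for each facet $F$ of each lattice simplex $\Sigma$ of dimension at least $1$.

*Proof.* The necessity parts of the proofs of Theorems 3 and 4 used only these inequalities: the $P_m$ are simplices, and $\mathrm{Pyr}(P_m)$ is a simplex of dimension $i+1\ge1$ with facet $P_m$. So the conditions here imply those of the theorems. The other direction is clear. $\square$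

**Proposition 11 (recursion).** $\phi$ is monotone on $\mathcal{P}(\mathbb{Z}^d)$ if and only if $\phi(\mathrm{point})\ge0$ and
$$\psi(P)=\phi(\mathrm{Pyr}(P))-\phi(P)=\Lambda_\phi(SL_P)\quad(P\neq\emptyset),\qquad\psi(\emptyset)=0,$$
is a nonnegative lattice-invariant valuation on $\mathcal{P}(\mathbb{Z}^{d-1})$.

*Proof.* The two expressions agree by (14). Since $\Lambda_\phi\circ S$ is a linear functional on $V_{d-1}$, $\psi$ is a lattice-invariant valuation on $\mathcal{P}(\mathbb{Z}^{d-1})$. By Theorem 3 in dimension $d-1$ it is nonnegative if and only if $\Lambda_\phi(Sq_i)\ge0$ for $0\le i\le d-1$. (For $d=1$, $\mathcal{P}(\mathbb{Z}^0)$ consists of a point and $\emptyset$, and the statement is trivial.) Now apply Theorem 4. $\square$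

**Proposition 12 (finite test on $d+1$ unimodular simplices).** Put $\phi_j=\phi(\Delta_j)$. Then $\phi$ is nonnegative if and only if $\phi_0\ge0$ and
$$\sum_l(-1)^l\binom{k+1}l\phi_{2k+1-l}\ge0\quad(k\ge0,\ 2k+1\le d),$$
$$\sum_l(-1)^l\Big[\binom kl+\binom{k+1}l\Big]\phi_{2k-l}\ge0\quad(k\ge1,\ 2k\le d).$$
And $\phi$ is monotone if and only if $\phi_0\ge0$, $\phi_1\ge\phi_0$ and
$$\sum_l(-1)^l\binom{k+2}l\phi_{2k+2-l}\ge0\quad(k\ge0,\ 2k+2\le d),$$
$$\sum_l(-1)^l\Big[\binom{k+1}l+\binom{k+2}l\Big]\phi_{2k+1-l}\ge0\quad(k\ge1,\ 2k+1\le d).$$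
In each case these are exactly $d+1$ linearly independent, hence irredundant, inequalities: the facets of the cone.

*Proof.* We write $q_i$ and $Sq_i$ in the basis $L_{\Delta_j}=\binom{n+j}j$, whose generating functions are $(1-t)^{-j-1}$. Expand
$$\frac{t^e}{(1-t)^{c+1}}=\sum_l(-1)^l\binom el(1-t)^{-(c-l)-1} ,$$
which is the generating function of $\sum_l(-1)^l\binom elL_{\Delta_{c-l}}$ if $e\le c$. By (2), $q_{2k+1}$ has $e=k+1$, $c=2k+1$, and $q_{2k}$ ($k\ge1$) is the sum of $e=k$ and $e=k+1$ with $c=2k$. Applying $S$ multiplies a generating function by $t/(1-t)$. So $Sq_{2k+1}$ has $e=k+2$, $c=2k+2$, and $Sq_{2k}$ ($k\ge1$) is the sum of $e=k+1$ and $e=k+2$ with $c=2k+1$. In all cases $e\le c$. Finally $q_0=1=L_{\Delta_0}$ and $Sq_0=n=L_{\Delta_1}-L_{\Delta_0}$. Apply $\Lambda_\phi$, using $\Lambda_\phi(L_{\Delta_j})=\phi_j$, and Theorems 3 and 4. There is one inequality for each element of a basis of $V_d$, so they are linearly independent and number $d+1$. $\square$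

For $d=2$ the last monotonicity condition is $\phi_2-2\phi_1+\phi_0\ge0$, which is $\Lambda(Sq_1)=\Lambda\big(\frac12n(n-1)\big)\ge0$, as found by hand.

**Example ($d=3$).** Write $L_P=c_0+c_1n+c_2n^2+c_3n^3$. Since $n^3=6q_3+q_1$, the coordinates in the basis $q_0,\dots,q_3$ are $c_0,\ c_1+c_3,\ c_2,\ 6c_3$. So the nonnegative cone is generated by
$$c_0=\chi,\qquad c_1+c_3,\qquad c_2,\qquad c_3 .$$
For the monotone cone, $Sq_2=\frac13n^3-\frac12n^2+\frac16n$ and $Sq_1=\frac12n^2-\frac12n$ give
$$n^2=2Sq_1+Sq_0,\qquad n^3=3Sq_2+\tfrac32n^2-\tfrac12n=3Sq_2+3Sq_1+Sq_0 .$$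
Hence $\delta_0=c_1+c_2+c_3$, $\delta_1=2c_2+3c_3$, $\delta_2=3c_3$, and the monotone cone is generated by
$$\chi,\qquad c_1+c_2+c_3=|P\cap\mathbb{Z}^3|-\chi,\qquad 2c_2+3c_3,\qquad c_3 .$$
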